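\title{Compact spaces generated by retractions and continuous images: a counterexample of weight $\aleph_1$}

\begin{abstract}
Let $\mathcal R$ be the smallest class of compact spaces that contains the metric compacta and is closed under limits of continuous inverse sequences of retractions, and let $\mathcal{RC}$ be the smallest class that is in addition closed under continuous images. We construct, in ZFC, a space in $\mathcal{RC}$ of weight $\aleph_1$ that is not a continuous image of any space in $\mathcal R$. It is obtained from a continuous image of a space in $\mathcal R$ by adding $\omega_1$ convergent sequences, one at a time. The proof rests on an analysis of continuous maps from spaces in $\mathcal R$ into a split interval and into a quotient in which that split interval is collapsed to a point.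
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are compact, Hausdorff and nonempty, except that closed subsets under consideration may be empty. All maps are continuous, and classes of spaces are closed under homeomorphism.

An \emph{inverse sequence} $\{X_\xi,r^\eta_\xi:\xi<\eta<\lambda\}$, indexed by a limit ordinal $\lambda$, consists of spaces $X_\xi$ and surjections $r^\eta_\xi\colon X_\eta\to X_\xi$, the \emph{bonding maps}, with $r^\eta_\xi r^\zeta_\eta=r^\zeta_\xi$ for $\xi<\eta<\zeta<\lambda$. Its \emph{limit} $\varprojlim_{\xi<\lambda}X_\xi$ is the closed subspace of $\prod_{\xi<\lambda}X_\xi$ formed by the \emph{threads}, the points $(x_\xi)$ with $r^\eta_\xi x_\eta=x_\xi$ for all $\xi<\eta$. The sequence is \emph{continuous} if for every limit ordinal $\delta<\lambda$ the map $x\mapsto(r^\delta_\xi x)_{\xi<\delta}$ is a homeomorphism of $X_\delta$ onto $\varprojlim_{\xi<\delta}X_\xi$. Its bonding maps are \emph{retractions} if, up to the natural identification, $X_\xi\subseteq X_\eta$ and $r^\eta_\xi$ is the identity on $X_\xi$. We call a continuous inverse sequence whose bonding maps are retractions a \emph{retractive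 sequence}, and the word \emph{limit} refers to such sequences unless the contrary is said.

Let $\mathcal R$ be the smallest class of spaces that contains all metric compacta and is closed under limits, and let $\mathcal{RC}$ be the smallest class that contains all metric compacta and is closed under limits and under continuous images. A space in $\mathcal R$ is assembled from metric pieces, and each stage of the assembly survives inside the next stage as a retract. The ordinal segment $[0,\omega_1]$ and the one-point compactifications of discrete sets are the first nonmetrizable examples (Example~\ref{ex:A}). It is known that $\mathcal R\subsetneq\mathcal{RC}$. The following question comes from \cite{Kubis}.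
\begin{quote}
\emph{Is every space in $\mathcal{RC}$ a continuous image of a space in $\mathcal R$?}
\end{quote}

Let $\mathcal I$ be the class of continuous images of spaces in $\mathcal R$, so that $\mathcal R\subseteq\mathcal I\subseteq\mathcal{RC}$. A member of $\mathcal{RC}$ is produced by alternating two operations, and the question asks whether all images can be postponed to a single last step. Since $\mathcal I$ contains the metric compacta and is closed under images, $\mathcal I=\mathcal{RC}$ holds exactly when $\mathcal I$ is closed under limits.

There is a natural way to try to prove this closure property. Let $X$ be the limit of a retractive sequence $\{X_\alpha,r^\beta_\alpha\}$ in $\mathcal I$. One builds by recursion a retractive sequence $\{Z_\alpha,s^\beta_\alpha\}$ in $\mathcal R$ and surjections $H_\alpha\colon Z_\alpha\to X_\alpha$ with $H_\alpha s^\beta_\alpha=r^\beta_\alpha H_\beta$. Limit stages cost nothing. Take $Z_\delta=\varprojlim_{\alpha<\delta}Z_\alpha$ and the induced map $H_\delta$; it is onto, because for a thread $(x_\alpha)$ the closed sets $\{z\in Z_\delta:H_\alpha s^\delta_\alpha z=x_\alpha\}$ are nonempty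 and decrease with $\alpha$. Everything depends on the successor step. Suppose that $X_{\alpha+1}=X_\alpha\sqcup M$ is the disjoint sum of $X_\alpha$ and a metric compactum $M$. Then $Z_{\alpha+1}=Z_\alpha\sqcup M$ is in $\mathcal R$ (Lemma~\ref{lem:sums}), and the recursion goes on provided that the map $r^{\alpha+1}_\alpha{\restriction}M\colon M\to X_\alpha$ lifts to a map $M\to Z_\alpha$. If $M$ is finite, one lifts point by point. So a limit that starts in $\mathcal I$ and adds finitely many isolated points at each successor step stays in $\mathcal I$, and this suggests a positive answer. The next simplest $M$ is a \emph{convergent sequence}, the one-point compactification of a countably infinite discrete set. Each of its points still lifts, but the lifted points need not converge. Our theorem shows that this difficulty cannot be circumvented.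

\begin{theorem}\label{thm:main}
There is a compact space $X\in\mathcal{RC}$ of weight $\aleph_1$ that is not a continuous image of any space in $\mathcal R$. It is the limit of a continuous inverse sequence of retractions $\{X_\alpha:\alpha<\omega_1\}$, where $X_0$ is a continuous image of a space in $\mathcal R$ and $X_{\alpha+1}$ is the disjoint sum of $X_\alpha$ and a convergent sequence.
\end{theorem}

The answer to the question is therefore negative. The proof is carried out in ZFC.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] For a cardinal $\kappa$, there is a space of weight $\kappa$ in $\mathcal{RC}$ that is not a continuous image of a space in $\mathcal R$ if and only if $\kappa\ge\aleph_1$.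
\item[(b)] The class of continuous images of spaces in $\mathcal R$ is not closed under limits of continuous inverse sequences of retractions.
\end{enumerate}
\end{theorem}

The construction uses three spaces. The first is the unit interval $F$ with $\aleph_1$ of its points split in two. Spaces in $\mathcal R$ see very little of it: a map from such a space into $F$ has metrizable image (Section~\ref{sec:F}). The second is a space $K\in\mathcal R$ that nevertheless contains $F$ as a closed subspace. The third is $X$ (Section~\ref{sec:X}). We take a sequence of copies of $K$ converging to a limit copy, collapse $F$ in the limit copy to a point, and thereby turn sequences that wander all over $F$ into convergent sequences; uncountably many of these are then added as clopen pieces. Proposition~\ref{prop:model} shows in a few lines why the lifting procedure above breaks down at the first step, and it contains the main idea. To exclude all possible domains $Z\in\mathcal R$, we show that a map $Z\to K/F$ remembers, on the boundary of the preimage $T$ of the collapsed point, from which point of $F$ it came (Section~\ref{sec:KF}), and that a real-valued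 trace of this information extends over $T$ with nowhere dense values in the interior (Section~\ref{sec:position}). Sections~\ref{sec:proof} and~\ref{sec:compl} prove the two theorems.

\section{Retractive sequences}\label{sec:limits}

\subsection*{Standard facts}
We use the following facts about compact Hausdorff spaces.
\begin{enumerate}
\item[(T1)] If $G\subseteq O\subseteq Z$ with $G$ closed and $O$ open, there is an open $O_1$ with $G\subseteq O_1\subseteq\overline{O_1}\subseteq O$.
\item[(T2)] If $A\subseteq Z$ is closed and nonempty, the quotient $Z/A$ that collapses $A$ to a point is compact Hausdorff, and the quotient map is a homeomorphism of $Z\setminus A$ onto the complement of that point.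
\item[(T3)] The \emph{weight} of $Z$ is the least cardinality of a base. A continuous image of $Z$ has weight at most that of $Z$. The space $Z$ is metrizable if and only if its weight is countable, if and only if countably many continuous real functions separate its points. In particular, images of metric compacta are metrizable.
\item[(T4)] A metric compactum has only countably many clopen subsets, since each is a finite union of members of a fixed countable base.
\item[(T5)] The segment $[\omega,\omega_1]$ with the order topology is compact, its initial segments $[\omega,\zeta]$ with $\zeta<\omega_1$ are clopen, and every countable set of countable ordinals is bounded below $\omega_1$.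
\item[(T6)] (Fodor's lemma.) If $\xi(\delta)<\delta$ for every limit ordinal $\delta<\omega_1$, then $\delta\mapsto\xi(\delta)$ is constant on a set that meets every closed unbounded subset of $\omega_1$; in particular it is constant on an unbounded set.
\end{enumerate}
The empty set counts as metrizable.

\subsection*{Limits from the inside}
Let $Z$ be the limit of a retractive sequence $\{Z_\xi,r^\eta_\xi:\xi<\eta<\mu\}$. The inclusions $Z_\xi\subseteq Z_\eta$ are understood to be coherent. (It is enough that each $r^{\eta+1}_\eta$ have a right inverse $j_\eta$. Coherent right inverses $i^\eta_\xi$ of $r^\eta_\xi$ are then defined by recursion: $i^\xi_\xi=\mathrm{id}$, $i^{\eta+1}_\xi=j_\eta i^\eta_\xi$, and for limit $\delta$ the point $i^\delta_\xi(x)$ is the thread with $\eta$-th coordinate $i^\eta_\xi(x)$ for $\xi\le\eta<\delta$.) We embed $Z_\xi$ in $Z$ by sending $x$ to the thread whose $\eta$-th coordinate is $r^\xi_\eta x$ for $\eta<\xi$ and $x$ for $\eta\ge\xi$. Then $Z_\xi\subseteq Z_\eta\subseteq Z$ for $\xi<\eta$, and the projections become retractions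
\[
r_\xi\colon Z\to Z_\xi,\qquad r_\xi r_\eta=r_{\min(\xi,\eta)}.
\]
For limit $\delta<\mu$, the space $Z_\delta$ is the limit of the $Z_\xi$, $\xi<\delta$, with projections $r_\xi{\restriction}Z_\delta$. Whenever we write $Z=\varprojlim_{\xi<\mu}Z_\xi$, this notation is in force. Conversely, such a family of retractions presents a space as a limit.

\begin{lemma}\label{lem:criterion}
Let $\mu$ be a limit ordinal and let $r_\xi\colon Z\to Z$, $\xi<\mu$, be maps with $r_\xi r_\eta=r_{\min(\xi,\eta)}$. Put $Z_\xi=r_\xi(Z)$ and $Z_\mu=Z$. Suppose that for every limit $\delta\le\mu$ the maps $r_\xi$, $\xi<\delta$, separate the points of $Z_\delta$. Then the spaces $Z_\xi$ with the maps $r_\xi{\restriction}Z_\eta$ form a retractive sequence with limit $Z$.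
\end{lemma}

\begin{proof}
From $r_\xi r_\xi=r_\xi$ we see that $r_\xi$ is the identity on $Z_\xi$, and $r_\eta r_\xi=r_\xi$ gives $Z_\xi\subseteq Z_\eta$ for $\xi<\eta$. Let $\delta\le\mu$ be a limit ordinal. The map $z\mapsto(r_\xi z)_{\xi<\delta}$ from $Z_\delta$ to $\varprojlim_{\xi<\delta}Z_\xi$ is continuous and injective. It is onto: for a thread $(x_\xi)$, the closed sets $Z_\delta\cap r_\xi^{-1}(x_\xi)$ decrease and contain $x_\xi$, so they have a common point. A continuous bijection of compact Hausdorff spaces is a homeomorphism.
\end{proof}

The next lemma is where retractions differ from arbitrary surjections: the approximations $r_\xi z$ are points of $Z$ itself, and they converge to $z$.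

\begin{lemma}\label{lem:approx}
Let $Z=\varprojlim_{\xi<\mu}Z_\xi$, where $\mu$ is any limit ordinal.
\begin{enumerate}
\item[(a)] If $G\subseteq O\subseteq Z$ with $G$ closed and $O$ open, there is $\xi<\mu$ with $r_\eta(G)\subseteq O$ for all $\eta\ge\xi$. In particular $r_\xi z\to z$ for every $z\in Z$.
\item[(b)] If $A\subseteq Z$ is clopen, there is $\xi<\mu$ such that $z\in A\Leftrightarrow r_\xi z\in A$ for all $z\in Z$. We then say that $A$ is \emph{determined at $\xi$}. It is then determined at every $\eta\ge\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\xi\le\eta$ and $U$ open in $Z_\xi$, the set $r_\xi^{-1}(U)=r_\eta^{-1}(Z_\eta\cap r_\xi^{-1}(U))$ is the preimage of an open subset of $Z_\eta$. Hence the family of all sets $r_\xi^{-1}(U)$ is closed under finite intersections and finite unions, and it is a base of $Z$. By compactness, $G\subseteq r_\xi^{-1}(U)\subseteq O$ for some $\xi$ and some open $U\subseteq Z_\xi$. For $\eta\ge\xi$ and $v\in G$ we have $r_\xi r_\eta v=r_\xi v\in U$, so $r_\eta v\in O$.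

(b) Apply (a) to $A\subseteq A$ and to $Z\setminus A\subseteq Z\setminus A$. If $A$ is determined at $\xi\le\eta$, then both $z\in A$ and $r_\eta z\in A$ are equivalent to $r_\xi z=r_\xi r_\eta z\in A$.
\end{proof}

\begin{lemma}[Induction over $\mathcal R$]\label{lem:induction}
Suppose that a topological property holds for all metric compacta, and that it holds for $Z=\varprojlim_{\xi<\mu}Z_\xi$ whenever $\mu$ is an infinite regular cardinal and all $Z_\xi$ are members of $\mathcal R$ with the property. Then it holds for all spaces in $\mathcal R$.
\end{lemma}

\begin{proof}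
Let $\mathcal P$ be the class of members of $\mathcal R$ with the property, and let $Z$ be the limit of a retractive sequence in $\mathcal P$ of length $\lambda$. Restrict the sequence to a closed cofinal set of indices of order type $\operatorname{cf}\lambda$. The limit does not change, and the restricted sequence is continuous because the set of indices is closed. Since $\operatorname{cf}\lambda$ is regular, $Z\in\mathcal P$. So $\mathcal P$ is closed under limits and $\mathcal P=\mathcal R$.
\end{proof}

\begin{lemma}\label{lem:sums}
Each of the classes $\mathcal R$, $\mathcal{RC}$, $\mathcal I$ is closed under disjoint sums of two spaces.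
\end{lemma}

\begin{proof}
Let $\mathcal C$ be $\mathcal R$ or $\mathcal{RC}$, and for a space $M$ let $\mathcal C_M$ be the class of all $S$ with $S\sqcup M\in\mathcal C$. It is closed under limits, because $(\varprojlim S_\xi)\sqcup M$ is the limit of the retractive sequence of the spaces $S_\xi\sqcup M$ with bonding maps $r^\eta_\xi\sqcup\mathrm{id}_M$. If $\mathcal C=\mathcal{RC}$, it is closed under images, because a surjection $S\to S'$ gives a surjection $S\sqcup M\to S'\sqcup M$. For metrizable $M$ the class $\mathcal C_M$ contains the metric compacta, so $\mathcal C\subseteq\mathcal C_M$. This says that for every $M\in\mathcal C$ the class $\mathcal C_M$ contains the metric compacta, so again $\mathcal C\subseteq\mathcal C_M$. The statement for $\mathcal I$ follows from the one for $\mathcal R$.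
\end{proof}

\begin{example}\label{ex:A}
The maps $\zeta\mapsto\min(\zeta,\xi)$ satisfy Lemma~\ref{lem:criterion} on $[0,\omega_1]$ and have metrizable ranges, so $[0,\omega_1]\in\mathcal R$. For a discrete set $\Lambda$ let $A(\Lambda)=\Lambda\cup\{\infty\}$ be its one-point compactification, with $\infty$ isolated if $\Lambda$ is finite. For ordinals $\beta\le\alpha$ the space $A(\beta)$ is a closed subspace of $A(\alpha)$. The map $\tau_\beta\colon A(\alpha)\to A(\beta)$ that fixes $A(\beta)$ and sends all $\gamma\ge\beta$ to $\infty$ is continuous, since preimages of isolated points $\gamma<\beta$ are clopen singletons and preimages of neighborhoods of $\infty$ are cofinite sets containing $\infty$. Also $\tau_\beta\tau_{\beta'}=\tau_{\min(\beta,\beta')}$, and for limit $\delta$ any two points of $A(\delta)$ are fixed by some $\tau_\beta$ with $\beta<\delta$. So $A(\alpha)=\varprojlim_{\beta<\alpha}A(\beta)$ for limit $\alpha$, while $A(\alpha+1)$ is $A(\alpha)$ plus an isolated point. By induction and Lemma~\ref{lem:sums}, $A(\alpha)\in\mathcal R$ for every ordinal $\alpha$.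
\end{example}

\section{The split interval}\label{sec:F}

Fix distinct reals $e_\gamma\in(0,1)$, $\gamma<\omega_1$, with $\{e_n:n<\omega\}=\mathbb Q\cap(0,1)$. Put
\[
F=\{(s,u)\in[0,1]\times\{0,1\}^{\omega_1}:\ s<e_\gamma\Rightarrow u_\gamma=0,\ \ s>e_\gamma\Rightarrow u_\gamma=1\ \text{ for all }\gamma<\omega_1\}.
\]
Each violation of a defining condition persists in a neighborhood, so $F$ is closed in the product and compact. We call $m(s,u)=s$ the \emph{position} of a point and write $u_\gamma$ for the coordinate functions. If $s$ is none of the $e_\gamma$, all coordinates $u_\gamma$ are forced and there is one point of $F$ with position $s$. If $s=e_\gamma$, only $u_\gamma$ is free and there are two points: $e_\gamma^-$ with $u_\gamma=0$ and $e_\gamma^+$ with $u_\gamma=1$. Thus $F$ is the interval cut at each $e_\gamma$, and $u_\gamma$ tells on which side of the cut a point lies.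

The sets $\{e^-_\gamma\}\cup m^{-1}(e_\gamma-\varepsilon,e_\gamma)=\{u_\gamma=0\}\cap m^{-1}(e_\gamma-\varepsilon,e_\gamma+\varepsilon)$ are open, and their closures decrease to $\{e_\gamma^-\}$ as $\varepsilon\to0$. By compactness they form a neighborhood base at $e^-_\gamma$. For the same reason the sets $\{e^+_\gamma\}\cup m^{-1}(e_\gamma,e_\gamma+\varepsilon)$ form a base at $e_\gamma^+$, and the sets $m^{-1}(s-\varepsilon,s+\varepsilon)$ form a base at a point whose position $s$ is not split.

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] Every subspace of $F$ is separable.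
\item[(b)] If $\mu$ is an uncountable regular cardinal and $S_\xi$, $\xi<\mu$, are closed subsets of $F$ that increase with $\xi$, then $\bigcup_{\xi<\mu}S_\xi=S_{\xi_0}$ for some $\xi_0<\mu$.
\item[(c)] A closed set $S\subseteq F$ is metrizable if and only if $D(S)=\{\gamma<\omega_1:e_\gamma^-\in S\}$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A\subseteq F$. Choose a countable $A_0\subseteq A$ that meets every nonempty set $A\cap m^{-1}(p,q)$ with $p<q$ rational. Let $B$ be the set of $x\in A$ such that $m(A)$ fails to accumulate at $m(x)$ from at least one side. If $s<s'$ are points of $m(A)$ with $m(A)\cap(s,s+\varepsilon)=\emptyset$, then $s'\ge s+\varepsilon$; so the gaps to the right of points of $m(A)$ are pairwise disjoint intervals and there are countably many of them. The same holds on the left. As $m$ is at most two-to-one, $B$ is countable. Let $x\in A\setminus B$. A basic neighborhood of $x$ contains $m^{-1}(I)$ for an open interval $I$ with endpoint $m(x)$. This $I$ contains a point of $m(A)$, hence a rational interval $(p,q)$ around that point, so the neighborhood meets $A_0$. Thus $A_0\cup B$ is dense in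 $A$.

(b) A countable dense subset of the union lies in one $S_{\xi_0}$, and $S_{\xi_0}$ is closed.

(c) Two distinct points of $S$ with the same position are $e^-_\gamma$ and $e^+_\gamma$ for some $\gamma\in D(S)$. So $m$ and the $u_\gamma$ with $\gamma\in D(S)$ separate the points of $S$, and $S$ is metrizable by (T3) if $D(S)$ is countable. Conversely, let $\gamma,\gamma'\in D(S)$ with $e_\gamma<e_{\gamma'}$. Then $u_\gamma(e^-_{\gamma'})=1$ and $u_{\gamma'}(e^-_{\gamma'})=0$, so the clopen subsets $S\cap\{u_\gamma=1\}$, $\gamma\in D(S)$, of $S$ are pairwise distinct. If $D(S)$ is uncountable, $S$ is not metrizable by (T4).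
\end{proof}

The combination of (b) and (c) makes $F$ inaccessible from $\mathcal R$: limits of uncountable length cannot enlarge an image in $F$ because of (b), and limits of length $\omega$ cannot produce uncountably many new clopen sets. Later we meet maps into $F$ that are defined only on open parts of a space, so we prove a local statement.

\begin{proposition}\label{prop:intoF}
Let $V\in\mathcal R$, let $O\subseteq V$ be open, let $h\colon O\to F$ be continuous, and let $G\subseteq O$ be closed in $V$. Then $h(G)$ is metrizable.
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:induction} for the property that the statement holds for all $O,h,G$. For metrizable $V$ it holds by (T3). Let $V=\varprojlim_{\xi<\mu}V_\xi$ with $\mu$ regular, where all $V_\xi$ have the property.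

\emph{Case $\mu>\omega$.} Choose $O_1$ open with $G\subseteq O_1\subseteq\overline{O_1}\subseteq O$. The sets $S_\xi=h(\overline{O_1}\cap V_\xi)$ are compact, increase with $\xi$, and are metrizable by the property of $V_\xi$ applied to $O\cap V_\xi$. By Lemma~\ref{lem:F}(b) their union is some $S_{\xi_0}$. For $v\in G$ we have $r_\xi v\to v$, so eventually $r_\xi v\in O_1\cap V_\xi$ and $h(r_\xi v)\in S_{\xi_0}$. Hence $h(v)=\lim_\xi h(r_\xi v)\in S_{\xi_0}$, and $h(G)\subseteq S_{\xi_0}$ is metrizable.

\emph{Case $\mu=\omega$.} Fix $\gamma<\omega_1$. For $i=0,1$, the closed set $\{v\in G:u_\gamma h(v)=i\}$ lies in the open set $\{v\in O:u_\gamma h(v)=i\}$. Lemma~\ref{lem:approx}(a) gives $n_\gamma<\omega$ such that for all $n\ge n_\gamma$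
\[
r_n(G)\subseteq O\qquad\text{and}\qquad u_\gamma h(r_nv)=u_\gamma h(v)\ \text{ for all }v\in G.
\]
Suppose that $h(G)$ is not metrizable. Then $D(h(G))$ is uncountable, so for some $n$ the set $D_n=\{\gamma\in D(h(G)):n_\gamma\le n\}$ is uncountable. The set $r_n(G)$ is a compact subset of $O\cap V_n$, so $S=h(r_n(G))$ is metrizable by the property of $V_n$ and has countably many clopen subsets. Hence there are $\gamma,\gamma'\in D_n$ with $e_\gamma<e_{\gamma'}$ and $S\cap\{u_\gamma=1\}=S\cap\{u_{\gamma'}=1\}$. Take $v\in G$ with $h(v)=e^-_{\gamma'}$. The point $h(r_nv)\in S$ satisfies $u_\gamma h(r_nv)=u_\gamma(e^-_{\gamma'})=1$ and $u_{\gamma'}h(r_nv)=u_{\gamma'}(e^-_{\gamma'})=0$, a contradiction.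
\end{proof}

\begin{corollary}\label{cor:F}
$F\notin\mathcal I$.
\end{corollary}

\begin{proof}
Take $G=O=V$ in Proposition~\ref{prop:intoF}; the space $F$ is not metrizable because $D(F)=\omega_1$.
\end{proof}

\subsection*{Good maps}
We want to read the smallness of a metrizable set $S\subseteq F$ from the positions of its points. If an interval $(p,q)$ contains only countably many $e_\gamma$, then $m^{-1}[p,q]$ is metrizable, and its set of positions is not small. The remedy is to crush such intervals by a monotone map.

\begin{definition}
Let $\Gamma\subseteq\omega_1$ be uncountable. A continuous nondecreasing surjection $c\colon[0,1]\to[0,1]$ is \emph{$\Gamma$-good} if for every nonempty open $U\subseteq(0,1)$ there are uncountably many $\gamma\in\Gamma$ with $c(e_\gamma)\in U$ and $c^{-1}(c(e_\gamma))=\{e_\gamma\}$.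
\end{definition}

If $\Gamma_1\subseteq\Gamma$, every $\Gamma_1$-good map is $\Gamma$-good; in particular it is $\omega_1$-good. If every subinterval of $(0,1)$ contains $e_\gamma$ for uncountably many $\gamma\in\Gamma$, the identity is $\Gamma$-good. One could choose the $e_\gamma$ so that this holds for $\Gamma=\omega_1$, but the induction in Section~\ref{sec:position} passes to uncountable subsets of $\omega_1$ over which we have no control.

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] For every uncountable $\Gamma\subseteq\omega_1$ there is a $\Gamma$-good map.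
\item[(b)] If $c$ is $\omega_1$-good and $S\subseteq F$ is closed and metrizable, then $c(m(S))$ is a closed nowhere dense subset of $[0,1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $E=\{e_\gamma:\gamma\in\Gamma\}$, and let $P\subseteq[0,1]$ be the set of condensation points of $E$, that is, of reals all of whose neighborhoods contain uncountably many points of $E$. The complement of $P$ is covered by rational intervals with countably many points of $E$, so $P$ is closed and $E\setminus P$ is countable. Every neighborhood of a point of $P$ therefore contains uncountably many points of $E\cap P$. So $P$ is a nonempty compact set without isolated points. Let $\{B_k:k<\omega\}$ be a base of $P$ consisting of nonempty sets. A nonempty relatively open subset of such a set $P$ contains a copy of the Cantor set $\{0,1\}^\omega$. Let $\nu_k$ be the coin-tossing measure on a copy inside $B_k$, and let $\nu=\sum_k2^{-k-1}\nu_k$. This is a Borel probability measure without atoms, $\nu(P)=1$, and every open set meeting $P$ contains some $B_k$ and has positive measure. Put $c(x)=\nu([0,x])$. Then $c$ is nondecreasing, continuous because $\nu$ has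 no atoms, and $c(0)=0$, $c(1)=1$.

It suffices to treat $U=(\tau,\tau')\subseteq(0,1)$. We have $c^{-1}(U)=(b,b')$ with $b=\max c^{-1}(\tau)$ and $b'=\min c^{-1}(\tau')$, and $\nu((b,b'))=\tau'-\tau>0$. So $c^{-1}(U)$ meets $P$ and contains uncountably many points of $E\cap P$. If $e\in P$ and $c(x)=c(e)$ for some $x\ne e$, the open interval between $x$ and $e$ is $\nu$-null, hence misses $P$, and $e$ is an endpoint of a component of $\mathbb R\setminus P$. There are only countably many such $e$.

(b) The set $c(m(S))$ is compact. If it is not nowhere dense, it contains a nonempty open interval $U\subseteq(0,1)$. Let $\gamma$ be such that $c(e_\gamma)\in U$ and $c^{-1}(c(e_\gamma))=\{e_\gamma\}$. Choose $\tau_n\in U$ strictly increasing to $c(e_\gamma)$ and $x_n\in S$ with $c(m(x_n))=\tau_n$. Then $m(x_n)<e_\gamma$ by monotonicity, and every limit point $s$ of the sequence $(m(x_n))$ has $c(s)=c(e_\gamma)$, so $s=e_\gamma$. Thus $m(x_n)\to e_\gamma$ strictly from the left, which means $x_n\to e^-_\gamma$, and $\gamma\in D(S)$. There are uncountably many such $\gamma$, contrary to Lemma~\ref{lem:F}(c).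
\end{proof}

\section{The spaces $K$ and $X$}\label{sec:X}

\subsection*{A space in $\mathcal R$ that contains $F$}
For $\omega\le\xi<\omega_1$ let $F_\xi$ be the interval cut only at the points $e_\gamma$ with $\gamma<\xi$. It is metrizable, and $F$ is the limit of the continuous inverse sequence of the $F_\xi$ under the maps that forget coordinates. By Corollary~\ref{cor:F}, no presentation of $F$ by metric compacta has retractions as bonding maps; so Proposition~\ref{prop:intoF} really depends on that hypothesis. If we keep all the $F_\xi$, stacked one above the other, the forgetting maps do become retractions.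

Let $K$ be the set of all $(\xi,s,u)\in[\omega,\omega_1]\times[0,1]\times\{0,1\}^{\omega_1}$ such that for all $\gamma<\omega_1$:
\begin{itemize}
\item if $\gamma<\xi$, then $s<e_\gamma\Rightarrow u_\gamma=0$ and $s>e_\gamma\Rightarrow u_\gamma=1$;
\item if $\gamma\ge\xi$, then $u_\gamma=0$.
\end{itemize}
The set $\{\xi:\xi>\gamma\}$ is clopen in $[\omega,\omega_1]$, so each violation persists in a neighborhood and $K$ is compact. The coordinate functions are the \emph{height} $\varphi(\xi,s,u)=\xi$, the position $m$, and the $u_\gamma$. The level $\{\varphi=\xi\}$ is a copy of $F_\xi$, and we identify $F$ with the top level $\{\varphi=\omega_1\}$. Heights start at $\omega$ so that all rational points are cut on every level; this is used in Proposition~\ref{prop:extend}.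

\begin{lemma}\label{lem:K}
$K\in\mathcal R$, and $K\times M\in\mathcal R$ for every metric compactum $M$. The set $K\setminus F$ is dense in $K$.
\end{lemma}

\begin{proof}
For $\omega\le\eta<\omega_1$ let $K_\eta=\{\varphi\le\eta\}$ and $r_\eta(\xi,s,u)=(\min(\xi,\eta),s,u')$, where $u'_\gamma=u_\gamma$ for $\gamma<\eta$ and $u'_\gamma=0$ for $\gamma\ge\eta$. The value lies in $K$. Indeed, for $\gamma<\min(\xi,\eta)$ we have $u'_\gamma=u_\gamma$ and the first condition is inherited. For $\gamma\ge\min(\xi,\eta)$, either $\gamma\ge\eta$ and $u'_\gamma=0$, or $\xi\le\gamma<\eta$ and $u'_\gamma=u_\gamma=0$. The map $r_\eta$ is continuous coordinatewise, it fixes $K_\eta$ because $u_\gamma=0$ for $\gamma\ge\eta\ge\xi$, and $r_\eta r_{\eta'}=r_{\min(\eta,\eta')}$. Let $\delta\in(\omega,\omega_1]$ be a limit ordinal and $\xi\le\delta$. The points $r_\eta(\xi,s,u)$, $\eta<\delta$, determine $\xi=\sup_{\eta<\delta}\min(\xi,\eta)$, $s$, and $u_\gamma$ for $\gamma<\delta$, while $u_\gamma=0$ for $\gamma\ge\delta$. So Lemma~\ref{lem:criterion} applies, with the index set $[\omega,\omega_1)$ of order type $\omega_1$. Each $K_\eta$ embeds in $[\omega,\eta]\times[0,1]\times\{0,1\}^\eta$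 and is metrizable. Hence $K\in\mathcal R$. The maps $r_\eta\times\mathrm{id}_M$ present $K\times M$ as the limit of the metric compacta $K_\eta\times M$. Finally $r_\eta k\to k$ and $r_\eta k\in K_\eta\subseteq K\setminus F$.
\end{proof}

So a space in $\mathcal R$ can reach all of $F$, but only by approaching it from outside.

\subsection*{The space $X$}
Let $\Theta$ be the set of intervals $J=(p,q)$ with rational endpoints $0<p<q<1$ that contain uncountably many of the $e_\gamma$.

\begin{lemma}\label{lem:Theta}
If $c$ is $\omega_1$-good and $U\subseteq(0,1)$ is nonempty and open, there is $J\in\Theta$ with $c(\overline J)\subseteq U$. The set $\Theta$ is countably infinite.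
\end{lemma}

\begin{proof}
Since $c(0)=0$ and $c(1)=1$, the set $c^{-1}(U)$ is an open subset of $(0,1)$, hence a countable union of rational intervals $J$ with $\overline J\subseteq c^{-1}(U)$. It contains uncountably many $e_\gamma$, so one of these $J$ does. An $\omega_1$-good map exists, and pairwise disjoint sets $U$ give distinct intervals $J$, so $\Theta$ is infinite.
\end{proof}

For $J\in\Theta$ fix an injection $\gamma_J\colon\omega_1\to\{\gamma:e_\gamma\in J\}$ and put
\[
y_{g,J}=e^-_{\gamma_J(g)}\in F\qquad(g<\omega_1).
\]
This array has two properties. For fixed $g$, the positions $m(y_{g,J})\in J$ visit every interval of $\Theta$. For fixed $J$, no closed metrizable subset of $F$ contains $y_{g,J}$ for uncountably many $g$, by Lemma~\ref{lem:F}(c). Let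
\[
X_0=(K\times A(\Theta))/(F\times\{\infty\}),
\]
with quotient map $\varpi$ and collapsed point $x^*$, and for $g<\omega_1$ let
\[
Y_g=\{\varpi(y_{g,J},J):J\in\Theta\}\cup\{x^*\};
\]
see Figure~\ref{fig:X0}. The preimage $\varpi^{-1}(Y_g)=\{(y_{g,J},J):J\in\Theta\}\cup(F\times\{\infty\})$ is closed in $K\times A(\Theta)$: it lies in the closed set $F\times A(\Theta)$, contains $F\times\{\infty\}$, and meets each clopen set $K\times\{J\}$ in one point. So $Y_g$ is closed in $X_0$. Each $\varpi(K\times\{J\})$ is clopen in $X_0$, so all points of $Y_g$ other than $x^*$ are isolated in $Y_g$. A countably infinite compact space with at most one nonisolated point is a convergent sequence, so $Y_g$ is one. Finally put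
\[
X=(X_0\times\{\infty\})\ \cup\ \bigcup_{g<\omega_1}(Y_g\times\{g\})\ \subseteq\ X_0\times A(\omega_1),
\]
and let $\operatorname{pr}\colon X\to X_0$ be the projection. Each $Y_g\times\{g\}$ is clopen in $X$, since $g$ is isolated in $A(\omega_1)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x/\a/\b/\p/\n in {0/0.3/1.1/0.6/1, 2.6/1.2/1.8/1.6/2, 5.2/0.7/1.1/0.85/3} {
  \draw (\x,0) rectangle (\x+2,2);
  \draw[very thick] (\x,2) -- (\x+2,2);
  \draw[|-|] (\x+\a,2.3) -- (\x+\b,2.3) node[midway,above] {$J_{\n}$};
  \fill (\x+\p,2) circle (2.2pt);
  \node at (\x+1,-0.4) {$K\times\{J_{\n}\}$};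
}
\node at (7.9,1) {$\cdots$};
\draw (8.6,0) -- (10.6,0) -- (9.6,2) -- cycle;
\fill (9.6,2) circle (2.2pt) node[above] {$x^*$};
\node at (9.6,-0.4) {$K\times\{\infty\}$};
\end{tikzpicture}
\caption{The space $X_0$. Each rectangle is a copy of $K$, with position horizontal and height vertical; its thick top edge is the split interval $F$. In the limit copy the top edge is collapsed to the point $x^*$. The dots form one convergent sequence $Y_g$: in the copy indexed by the interval $J$ the dot is a point of $F$ with position in $J$, and the dots converge to $x^*$.}\label{fig:X0}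
\end{figure}

\begin{proposition}\label{prop:XinRC}
$X$ is a compact space of weight at most $\aleph_1$. It is the limit of a retractive sequence $\{X_\alpha:\alpha<\omega_1\}$ with $X_0\in\mathcal I$ and $X_{\alpha+1}=X_\alpha\sqcup(Y_\alpha\times\{\alpha\})$. Moreover $X\in\mathcal{RC}$.
\end{proposition}

\begin{proof}
The complement of $X$ in $X_0\times A(\omega_1)$ is the union of the open sets $(X_0\setminus Y_g)\times\{g\}$, so $X$ is compact. The spaces $K$, $K\times A(\Theta)$, its image $X_0$, and $A(\omega_1)$ have weight at most $\aleph_1$, so $X$ does too.

For $\alpha\le\omega_1$ let $X_\alpha=X\cap(X_0\times A(\alpha))$; for $\alpha=0$ this is $X_0\times\{\infty\}$, which we identify with $X_0$, and $X_{\omega_1}=X$. For $\alpha<\omega_1$ let $\rho_\alpha$ be the restriction to $X$ of $\mathrm{id}_{X_0}\times\tau_\alpha$, with $\tau_\alpha$ as in Example~\ref{ex:A}. It fixes $X_\alpha$ and sends $(x,g)$ with $g\ge\alpha$ to $(x,\infty)\in X_\alpha$, and $\rho_\alpha\rho_\beta=\rho_{\min(\alpha,\beta)}$. For limit $\delta\le\omega_1$, any two points of $X_\delta$ lie in some $X_\beta$ with $\beta<\delta$ and are fixed by $\rho_\beta$.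 By Lemma~\ref{lem:criterion} the $X_\alpha$ form a retractive sequence with limit $X$. The space $X_0$ is an image of $K\times A(\Theta)$, which is in $\mathcal R$ by Lemma~\ref{lem:K}. By induction on $\alpha\le\omega_1$, with Lemma~\ref{lem:sums} at successor steps, all $X_\alpha$ are in $\mathcal{RC}$.
\end{proof}

\subsection*{The obstruction in the simplest case}
Return to the lifting procedure of Section~\ref{sec:intro} and start it with $Z_0=K\times A(\Theta)$ and $H_0=\varpi$. The first step asks for $Z_1\in\mathcal R$, a surjection $H\colon Z_1\to X_1$ and a retraction $s\colon Z_1\to Z_0$ with $\varpi s=\operatorname{pr}H$. This is impossible for any choice of $Z_1$.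

\begin{proposition}\label{prop:model}
Let $Z\in\mathcal R$, let $g<\omega_1$, and let $H\colon Z\to X$ be a map with $Y_g\times\{g\}\subseteq H(Z)$. There is no map $s\colon Z\to K\times A(\Theta)$ with $\varpi s=\operatorname{pr}H$.
\end{proposition}

\begin{proof}
Suppose that $s$ exists, and let $k\colon Z\to K$ be its first coordinate. The set $G=H^{-1}(Y_g\times\{g\})$ is clopen, and $s(G)\subseteq\varpi^{-1}(Y_g)\subseteq F\times A(\Theta)$. So $k$ maps $G$ into $F$, and $k(G)$ is metrizable by Proposition~\ref{prop:intoF}. Let $c$ be $\omega_1$-good. By Lemma~\ref{lem:good}(b), $c\,m\,k(G)$ is closed and nowhere dense, so it misses a nonempty open $U\subseteq(0,1)$. Take $J\in\Theta$ with $c(\overline J)\subseteq U$. The only $\varpi$-preimage of $\varpi(y_{g,J},J)$ is $(y_{g,J},J)$, so $y_{g,J}\in k(G)$, and $c(m(y_{g,J}))\in c(J)\subseteq U$. This is a contradiction.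
\end{proof}

The argument plays two facts against each other. The real function $c\,m\,k$ has nowhere dense values on $G$ because $Z\in\mathcal R$, and it has dense values because $G$ covers $Y_g$. For an arbitrary surjection $H\colon Z\to X$ there is no map $s$. A single sequence can also be repaired by starting differently: $(K\times A(\Theta))\sqcup Y_g$ maps onto $X_0$, and $Y_g$ lifts to it. What always exists is the map $Z\to K/F$ obtained from $H$ by forgetting $g$ and $J$ and collapsing $F$. The next two sections construct from this map a substitute $f$ for $c\,m\,k$. It keeps the nowhere dense values, but it is tied to actual positions only at points approached from outside the preimage of the collapsed point. The uncountably many sequences $Y_g$ serve to force us to such a point.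

\section{Maps into $K/F$}\label{sec:KF}

Let $K^*=K/F$, with quotient map $\sigma\colon K\to K^*$ and collapsed point $*$. We identify $K^*\setminus\{*\}$ with $K\setminus F$. The height induces a continuous map $\varphi\colon K^*\to[\omega,\omega_1]$ with $\varphi^{-1}(\omega_1)=\{*\}$, whereas $m$ and $u_\gamma$ are defined only on $K^*\setminus\{*\}$. For a map $a\colon Z\to K^*$ we always write
\[
T=a^{-1}(*),\qquad \operatorname{bd}T=T\cap\overline{Z\setminus T},
\]
so that $T$ is the disjoint union of $\operatorname{int}T$ and $\operatorname{bd}T$. If $Z=\varprojlim Z_\xi$, we put $a_\xi=a{\restriction}Z_\xi$, $T_\xi=T\cap Z_\xi$ and $\operatorname{bd}T_\xi=T_\xi\cap\overline{Z_\xi\setminus T_\xi}$.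

\begin{lemma}\label{lem:metric}
If $Z$ is metrizable, then $T$ is clopen.
\end{lemma}

\begin{proof}
The set $\varphi a(Z)$ is a metrizable subspace of $[\omega,\omega_1]$, and no sequence of countable ordinals converges to $\omega_1$. So $\omega_1$ is not an accumulation point of $\varphi a(Z)$, and $T=(\varphi a)^{-1}(\omega_1)$ is open.
\end{proof}

Let $Z=\varprojlim_{\xi<\mu}Z_\xi$, with $\mu$ any limit ordinal. We would like to find a stage $\xi$ at which the function $u_\gamma a$ on $Z\setminus T$ factors through $r_\xi$. Lemma~\ref{lem:approx}(b) does this for clopen sets, but $Z\setminus T$ is only an increasing union of $\omega_1$ clopen sets. For $\omega\le\zeta<\omega_1$, $\gamma<\omega_1$ and $i\in\{0,1\}$, the set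
\[
N(\zeta,\gamma,i)=\{k\in K:\varphi(k)\le\zeta,\ u_\gamma(k)=i\}
\]
is clopen in $K$ and disjoint from $F$, hence clopen in $K^*$. We say that $\gamma$ is \emph{settled at $\xi$} (for $Z$ and $a$) if for unboundedly many $\zeta<\omega_1$ both sets $a^{-1}N(\zeta,\gamma,0)$ and $a^{-1}N(\zeta,\gamma,1)$ are determined at $\xi$. By Lemma~\ref{lem:approx}(b), $\gamma$ is then settled at every $\eta\ge\xi$.

\begin{lemma}\label{lem:settled}
Let $Z=\varprojlim_{\xi<\mu}Z_\xi$ and $a\colon Z\to K^*$.
\begin{enumerate}
\item[(a)] If $\gamma$ is settled at $\xi$, then $z\in T\Leftrightarrow r_\xi z\in T$ for all $z\in Z$, and $u_\gamma(az)=u_\gamma(ar_\xi z)$ for $z\in Z\setminus T$.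
\item[(b)] If $\mu$ is a countable limit ordinal or a regular cardinal greater than $\omega_1$, then every $\gamma<\omega_1$ is settled at some $\xi<\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that one of the points $z$, $r_\xi z$, call it $w$, is not in $T$. Put $i=u_\gamma(aw)$. Then $w\in a^{-1}N(\zeta,\gamma,i)$ for all $\zeta$ with $\varphi(aw)\le\zeta<\omega_1$. Choose such a $\zeta$ for which this set is determined at $\xi$. Then the other point lies in the set as well; so it is not in $T$, and $u_\gamma a$ takes the value $i$ there.

(b) By Lemma~\ref{lem:approx}(b), for each $\zeta$ there is $\xi(\zeta)<\mu$ at which both sets are determined. If $\mu$ is countable, one $\xi$ equals $\xi(\zeta)$ for uncountably many $\zeta$. If $\mu>\omega_1$ is regular, take $\xi=\sup_\zeta\xi(\zeta)<\mu$.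
\end{proof}

For $\mu=\omega_1$ part (b) fails. Take $Z=K$ with the retractions of Lemma~\ref{lem:K} and $a=\sigma$. Then $T=F$ while $r_\xi(K)\cap F=\emptyset$ for all $\xi<\omega_1$, so by (a) no $\gamma$ is ever settled. What fails is the implication $z\in T\Rightarrow r_\xi z\in T$ for points $z$ that appear only in the limit. The rest of (a) survives. The proof applies (b) at the countable limit stages, and this is where the continuity of the sequence is used.

\begin{lemma}\label{lem:omega1}
Let $Z=\varprojlim_{\xi<\omega_1}Z_\xi$ and $a\colon Z\to K^*$. For each $\gamma<\omega_1$ there is $\beta_\gamma<\omega_1$ such that for every $\beta$ with $\beta_\gamma\le\beta<\omega_1$: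
\begin{enumerate}
\item[(A)] $z\in T\Leftrightarrow r_\beta z\in T$ for all $z\in\bigcup_{\eta<\omega_1}Z_\eta$;
\item[(B)] $r_\beta z\notin T$ and $u_\gamma(az)=u_\gamma(ar_\beta z)$ for all $z\in Z\setminus T$.
\end{enumerate}
\end{lemma}

\begin{proof}
For each limit $\delta<\omega_1$ we have $Z_\delta=\varprojlim_{\xi<\delta}Z_\xi$, and by Lemma~\ref{lem:settled}(b), $\gamma$ is settled for $Z_\delta$ and $a_\delta$ at some $\xi(\delta)<\delta$. By (T6) there are $\beta_\gamma$ and an unbounded set $\Delta$ of limit ordinals with $\xi(\delta)=\beta_\gamma$ for $\delta\in\Delta$. Let $\beta\ge\beta_\gamma$. Given $z\in Z_\eta$, take $\delta\in\Delta$ with $\delta>\max(\eta,\beta)$. Then $\gamma$ is settled for $Z_\delta$ at $\beta$, and Lemma~\ref{lem:settled}(a) in $Z_\delta$ gives (A), and (B) for this $z$ if $z\notin T$. Now let $z\in Z\setminus T$ be arbitrary. Since $r_\eta z\to z$ and $T$ is closed, $r_\eta z\in Z_\eta\setminus T$ for all large $\eta\ge\beta$. For such $\eta$, (B) for the point $r_\eta z$ gives $r_\beta z=r_\beta r_\eta z\notin T$ and $u_\gamma(ar_\beta z)=u_\gamma(ar_\eta z)$. The right side tends to $u_\gamma(az)$,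 because $u_\gamma a$ is continuous on the open set $Z\setminus T$.
\end{proof}

We can now undo the collapse of $F$ on the boundary of $T$.

\begin{proposition}\label{prop:extend}
Let $Z\in\mathcal R$ and $a\colon Z\to K^*$. There is a unique map $\tilde a\colon\overline{Z\setminus T}\to K$ with $\tilde a=a$ on $Z\setminus T$. It maps $\operatorname{bd}T$ into $F$.
\end{proposition}

\begin{proof}
Uniqueness holds because $Z\setminus T$ is dense in the domain.

First we show, by induction over $\mathcal R$, that for all $a$ and $\gamma$ the function $u_\gamma a\colon Z\setminus T\to\{0,1\}$ extends continuously to $\overline{Z\setminus T}$. For metrizable $Z$ there is nothing to extend, by Lemma~\ref{lem:metric}. Let $Z=\varprojlim_{\xi<\mu}Z_\xi$ with $\mu$ regular. Lemma~\ref{lem:settled} if $\mu\ne\omega_1$, and Lemma~\ref{lem:omega1}(B) if $\mu=\omega_1$, give $\xi<\mu$ with $r_\xi(Z\setminus T)\subseteq Z_\xi\setminus T_\xi$ and $u_\gamma a=u_\gamma ar_\xi$ on $Z\setminus T$. Let $w$ be the extension of $u_\gamma a_\xi$ to $\overline{Z_\xi\setminus T_\xi}$. Since $r_\xi$ maps $\overline{Z\setminus T}$ into $\overline{Z_\xi\setminus T_\xi}$,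 the function $wr_\xi$ is the required extension.

Next, the position on $K$ is a continuous function of the coordinates $u_n$, $n<\omega$. Let $m(k)<m(k')$ and choose $n$ with $m(k)<e_n<m(k')$, which is possible because the $e_n$ are the rationals of $(0,1)$. As $n<\omega\le\varphi(k),\varphi(k')$, we get $u_n(k)=0$ and $u_n(k')=1$. So $m=m'\circ\upsilon$, where $\upsilon=(u_n)_{n<\omega}\colon K\to\{0,1\}^\omega$ and $m'$ is a function on the compact set $\upsilon(K)$. It is continuous because $\upsilon$ is a closed map. The extension of $\upsilon a$ to $\overline{Z\setminus T}$ takes values in the closed set $\upsilon(K)$, and composing it with $m'$ extends $ma$.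

The height $\varphi a$ is continuous on all of $Z$. Together these functions define a map $\tilde a\colon\overline{Z\setminus T}\to[\omega,\omega_1]\times[0,1]\times\{0,1\}^{\omega_1}$. It takes values in $K$ on the dense set $Z\setminus T$, hence everywhere. On $\operatorname{bd}T$ the height is $\omega_1$, so $\tilde a(\operatorname{bd}T)\subseteq F$.
\end{proof}

\begin{remark}\label{rem:Kstar}
The hypothesis $Z\in\mathcal R$ cannot be weakened to $Z\in\mathcal I$. For $Z=K^*$ and $a=\mathrm{id}$, the image of $\tilde a$ would be compact and contain the dense set $K\setminus F$, so it would contain $F$; but it has at most one point outside $K\setminus F$. Hence $K^*\in\mathcal I\setminus\mathcal R$.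
\end{remark}

\section{The position function}\label{sec:position}

On $\operatorname{bd}T$ we now have the function $c\,m\,\tilde a$, for any good map $c$. The main technical result extends it over $T$ so that it has small values in the interior.

\begin{proposition}\label{prop:position}
Let $Z\in\mathcal R$, $a\colon Z\to K^*$, and let $\Gamma\subseteq\omega_1$ be uncountable. There are a $\Gamma$-good map $c$ and a map $f\colon T\to[0,1]$ such that
\begin{enumerate}
\item[(i)] $f(z)=c(m(\tilde a(z)))$ for $z\in\operatorname{bd}T$;
\item[(ii)] for every $V\in\mathcal R$, every map $q\colon V\to Z$ and every closed $G\subseteq\operatorname{int}_Vq^{-1}(T)$, the set $f(q(G))$ is nowhere dense in $[0,1]$.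
\end{enumerate}
\end{proposition}

For $Z=K$ and $a=\sigma$ we have $T=\operatorname{bd}T=F$, condition (i) forces $f=c\,m{\restriction}F$, and (ii) is Proposition~\ref{prop:intoF} followed by Lemma~\ref{lem:good}(b). Three features of the statement are dictated by the induction.

\emph{The test maps $q$.} We shall apply (ii) only with $q=\mathrm{id}$. But $f$ is pulled back along a retraction $r_\beta\colon Z\to Z_\beta$, and $r_\beta$ may send interior points of $T$ to $\operatorname{bd}T_\beta$: let $r$ retract $K\sqcup\{\mathrm{pt}\}$ onto $K$ with $r(\mathrm{pt})\in F$, and let $a=\sigma r$. Quantifying over $q$ lets us replace $q$ by $r_\beta q$.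

\emph{Real values.} Different $\gamma$ may be settled at different stages, so we cannot expect one stage $\beta$ to control all coordinates of $\tilde a$. Countably many coordinates suffice to control a real function of the position.

\emph{The parameter $\Gamma$.} For $\mu\geq\omega_1$, countably many prescribed coordinates are controlled at one stage. For $\mu=\omega$ this is not available, since the stages may tend to infinity. We only know that \emph{some} uncountable set $\Gamma_1$ of coordinates is settled at one stage. These coordinates determine the position up to the gaps of $\{e_\gamma:\gamma\in\Gamma_1\}$, and a $\Gamma_1$-good map is constant across those gaps.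

\begin{proof}[Proof of Proposition~\ref{prop:position}]
We use Lemma~\ref{lem:induction} for the property that the statement holds for all $a$ and $\Gamma$. If $Z$ is metrizable, then $\operatorname{bd}T=\emptyset$ by Lemma~\ref{lem:metric}; take any $\Gamma$-good $c$ and $f\equiv0$. Let $Z=\varprojlim_{\xi<\mu}Z_\xi$ with $\mu$ regular, where the $Z_\xi\in\mathcal R$ have the property.

\emph{Step 1: the stage $\beta$.} We choose an uncountable $\Gamma_1\subseteq\Gamma$, a nonempty countable $D\subseteq\Gamma_1$ with $\{e_\gamma:\gamma\in D\}$ dense in $\{e_\gamma:\gamma\in\Gamma_1\}$, and $\beta<\mu$, as follows.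
\begin{itemize}
\item If $\mu=\omega$, every $\gamma\in\Gamma$ is settled at some finite stage by Lemma~\ref{lem:settled}(b). So there are $\beta<\omega$ and an uncountable $\Gamma_1\subseteq\Gamma$ all of whose members are settled at $\beta$. Then choose $D$.
\item If $\mu>\omega_1$, let $\Gamma_1=\Gamma$, choose $D$, and let $\beta<\mu$ be a stage at which all $\gamma\in D$ are settled.
\item If $\mu=\omega_1$, let $\Gamma_1=\Gamma$, choose $D$, and let $\beta=\sup_{\gamma\in D}\beta_\gamma<\omega_1$, with $\beta_\gamma$ from Lemma~\ref{lem:omega1}.
\end{itemize}
In all cases, Lemma~\ref{lem:settled}(a) or Lemma~\ref{lem:omega1}(B) gives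
\begin{equation}\label{eq:stable}
z\in Z\setminus T\ \Rightarrow\ r_\beta z\notin T\ \text{ and }\ u_\gamma(az)=u_\gamma(ar_\beta z)\ \text{ for all }\gamma\in D.
\end{equation}
The property of $Z_\beta$, applied to $a_\beta$ and $\Gamma_1$, yields a $\Gamma_1$-good, hence $\Gamma$-good, map $c$ and a map $f_\beta\colon T_\beta\to[0,1]$ satisfying (i) and (ii) for $Z_\beta$. Let $\tilde a_\beta$ be the extension of $a_\beta$ from Proposition~\ref{prop:extend}.

\emph{Step 2: at large heights, $r_\beta$ preserves $c\,m\,a$.} Fix $\zeta_0<\omega_1$ with $\gamma<\zeta_0$ for all $\gamma\in D$. We claim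
\begin{equation}\label{eq:agree}
z\in Z\setminus T,\ \ \varphi(az)\ge\zeta_0,\ \ \varphi(ar_\beta z)\ge\zeta_0\ \Rightarrow\ c(m(az))=c(m(ar_\beta z)).
\end{equation}
Otherwise name the two points $az$, $ar_\beta z$ of $K\setminus F$ as $k,k'$ so that $c(s)<c(s')$ for $s=m(k)$, $s'=m(k')$. The open set $c^{-1}\bigl((c(s),c(s'))\bigr)$ lies in $(s,s')$ by monotonicity. It contains $e_\gamma$ for some $\gamma\in\Gamma_1$ by goodness, hence for some $\gamma\in D$ by density. Since $\gamma<\zeta_0\le\varphi(k),\varphi(k')$ and $s<e_\gamma<s'$, the definition of $K$ gives $u_\gamma(k)=0$ and $u_\gamma(k')=1$, contrary to \eqref{eq:stable}.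

\emph{Step 3: the pullback of $f_\beta$ is correct on the boundary.} Put $T''=r_\beta^{-1}(T_\beta)$. It is closed, and $T''\subseteq T$ by \eqref{eq:stable}. We claim
\begin{equation}\label{eq:glue}
z\in T''\cap\operatorname{bd}T\ \Rightarrow\ f_\beta(r_\beta z)=c(m(\tilde a(z))).
\end{equation}
Let $(z_j)$ be a net in $Z\setminus T$ converging to $z$. By \eqref{eq:stable}, $r_\beta z_j\in Z_\beta\setminus T_\beta$, and $r_\beta z_j\to r_\beta z\in T_\beta$; so $r_\beta z\in\operatorname{bd}T_\beta$. Both $\varphi(az_j)$ and $\varphi(ar_\beta z_j)$ tend to $\omega_1$, so \eqref{eq:agree} applies to $z_j$ eventually. By (i) for $Z_\beta$,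
\[
f_\beta(r_\beta z)=c\,m\,\tilde a_\beta(r_\beta z)=\lim_j c\,m(ar_\beta z_j)=\lim_j c\,m(az_j)=c\,m\,\tilde a(z).
\]

\emph{Step 4: the case $\mu\ne\omega_1$.} Some $\gamma$ is settled at $\beta$, so $T=T''$ by Lemma~\ref{lem:settled}(a). Let $f=f_\beta r_\beta{\restriction}T$. Then (i) is \eqref{eq:glue}. For (ii), note that $q^{-1}(T)=(r_\beta q)^{-1}(T_\beta)$ and $f(q(G))=f_\beta(r_\beta q(G))$, and apply (ii) for $Z_\beta$ to the map $r_\beta q\colon V\to Z_\beta$.

\emph{Step 5: the case $\mu=\omega_1$, definition of $f$.} Now $T$ may contain points that $r_\beta$ moves out of $T$, as in the example $Z=K$. All of them lie on the boundary: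
\begin{equation}\label{eq:new}
T\setminus T''\subseteq\operatorname{bd}T.
\end{equation}
Indeed, let $z\in T$ with $r_\beta z\notin T$. For $\beta\le\eta<\omega_1$ the point $r_\eta z\in Z_\eta$ satisfies $r_\beta(r_\eta z)=r_\beta z\notin T$, so $r_\eta z\notin T$ by Lemma~\ref{lem:omega1}(A). As $r_\eta z\to z$, we get $z\in\overline{Z\setminus T}$. Thus $T=T''\cup\operatorname{bd}T$ is a union of two closed sets. Define $f=f_\beta r_\beta$ on $T''$ and $f=c\,m\,\tilde a$ on $\operatorname{bd}T$. The definitions agree on the intersection by \eqref{eq:glue}, so $f$ is continuous, and (i) holds.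

\emph{Step 6: the case $\mu=\omega_1$, proof of (ii).} Let $V$, $q$, $G$ be given and $O=\operatorname{int}q^{-1}(T)$. Points of $O$ are of two kinds. Those with $q(v)\notin T''$ are mapped by $\tilde aq$ into $F$, where Proposition~\ref{prop:intoF} applies. For those with $q(v)\in T''$ we want to use (ii) for $Z_\beta$, but this requires them to be \emph{interior} points of $q^{-1}(T'')$. We first confine the values of $fq$ on the closure of the first kind to a nowhere dense set $N$; the points with values away from $N$ are then interior points of the second kind.

Choose $O_1$ open with $G\subseteq O_1\subseteq\overline{O_1}\subseteq O$, and let $\psi=\varphi ar_\beta q\colon V\to[\omega,\omega_1]$. Then $\psi(v)=\omega_1$ if and only if $q(v)\in T''$. If $v\in O$ and $\psi(v)<\omega_1$, then $q(v)\in\operatorname{bd}T$ by \eqref{eq:new}. So $h=\tilde aq$ is a continuous map from the open set $O\cap\{\psi<\omega_1\}$ into $F$. For $\omega\le\zeta<\omega_1$ the set $G_\zeta=\overline{O_1}\cap\{\psi\le\zeta\}$ is closed in $V$ and contained in the domain of $h$, so $h(G_\zeta)$ is compact and metrizable by Proposition~\ref{prop:intoF}. These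 sets increase with $\zeta$, so by Lemma~\ref{lem:F}(b) their union is one of them, say $S$. By Lemma~\ref{lem:good}(b), $N=c(m(S))$ is closed and nowhere dense. For $v\in\overline{O_1}$ with $\psi(v)<\omega_1$ we have $fq(v)=c\,m\,h(v)\in N$ by (i). Since $fq$ is continuous on $\overline{O_1}\subseteq q^{-1}(T)$,
\begin{equation}\label{eq:N}
fq(B)\subseteq N,\qquad\text{where }B=\overline{O_1\cap\{\psi<\omega_1\}}.
\end{equation}

Let $U\subseteq(0,1)$ be a nonempty open interval, and choose a nondegenerate closed interval $I\subseteq U\setminus N$. The set $G_I=\{v\in G:fq(v)\in I\}$ is closed, and by \eqref{eq:N} it is contained in the open set $O_1\setminus B$, on which $\psi=\omega_1$. Hence $G_I\subseteq\operatorname{int}(r_\beta q)^{-1}(T_\beta)$, and by (ii) for $Z_\beta$ and $r_\beta q$ the set $f_\beta r_\beta q(G_I)$ is nowhere dense. As $q(G_I)\subseteq T''$, this set equals $fq(G_I)=fq(G)\cap I$. So $fq(G)$ does not contain $I$, and therefore does not contain $U$. The set $fq(G)$ is closed and contains no open subinterval of $(0,1)$, so it is nowhere dense.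
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Proposition~\ref{prop:XinRC} it remains to show that $X\notin\mathcal I$. The weight of $X$ is then exactly $\aleph_1$, because spaces of countable weight are metrizable and belong to $\mathcal R$. Suppose that $Z\in\mathcal R$ and $H\colon Z\to X$ is a continuous surjection.

\emph{The map $a$.} The map $(k,\cdot)\mapsto\sigma(k)$ from $K\times A(\Theta)$ to $K^*$ is constant on $F\times\{\infty\}$, so it induces a map $\pi\colon X_0\to K^*$. Let $a=\pi\operatorname{pr}H$ and $T=a^{-1}(*)$. Take $\tilde a$ from Proposition~\ref{prop:extend}, and $c$, $f$ from Proposition~\ref{prop:position} with $\Gamma=\omega_1$.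

\emph{Local lifts.} For $J\in\Theta$ the set $W_J=(\operatorname{pr}H)^{-1}(\varpi(K\times\{J\}))$ is clopen in $Z$. Since $\varpi$ is a homeomorphism of $K\times\{J\}$ onto its image, the equation $\operatorname{pr}H(z)=\varpi(k_J(z),J)$ defines a map $k_J\colon W_J\to K$, and $a=\sigma k_J$ on $W_J$. Consequently
\begin{equation}\label{eq:local}
k_J(T\cap W_J)\subseteq F\qquad\text{and}\qquad k_J=\tilde a\ \text{ on }\ \overline{Z\setminus T}\cap W_J .
\end{equation}
For the second statement, $k_J=a=\tilde a$ on $(Z\setminus T)\cap W_J$, and this set is dense in $\overline{Z\setminus T}\cap W_J$ because $W_J$ is open. The maps $k_J$ are the pieces of the missing map $k$ of Proposition~\ref{prop:model}. On $T\cap W_J$ we have two real functions, $f$ and $c\,m\,k_J$. They agree on $\operatorname{bd}T\cap W_J$ by (i) and \eqref{eq:local}, and nothing relates them elsewhere.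

\emph{One interval missed by many $g$.} For $g<\omega_1$ let $G_g=H^{-1}(Y_g\times\{g\})$, a clopen subset of $Z$. All $y_{g,J}$ lie in $F$, so $\pi(Y_g)=\{*\}$ and $G_g\subseteq\operatorname{int}T$. By Proposition~\ref{prop:position}(ii) with $V=Z$ and $q=\mathrm{id}$, the closed set $f(G_g)$ is nowhere dense, so it misses a nonempty open interval in $(0,1)$ with rational endpoints. There are countably many such intervals. Hence there are an uncountable $\Lambda\subseteq\omega_1$ and one interval $U$ with
\[
f(G_g)\cap U=\emptyset\qquad\text{for all }g\in\Lambda .
\]
By Lemma~\ref{lem:Theta} fix $J\in\Theta$ with $c(\overline J)\subseteq U$. The map $c$ and the interval $U$ depend on $Z$ and $H$, which is why every $Y_g$ was made to visit all intervals of $\Theta$.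

\emph{Reaching the boundary.} For $g\in\Lambda$ pick $z_g\in Z$ with $H(z_g)=(\varpi(y_{g,J},J),g)$; here surjectivity is used. Then $z_g\in G_g\cap W_J$ and $k_J(z_g)=y_{g,J}$. Let $C=\overline{\{z_g:g\in\Lambda\}}$. It is contained in the closed set $T\cap W_J$. Suppose that $C\cap\operatorname{bd}T=\emptyset$. Then $C$ lies in the open set $\operatorname{int}T\cap W_J$, which $k_J$ maps into $F$ by \eqref{eq:local}. By Proposition~\ref{prop:intoF}, $k_J(C)$ is compact and metrizable. But it contains $e^-_{\gamma_J(g)}$ for all $g\in\Lambda$ and $\gamma_J$ is injective, so $D(k_J(C))$ is uncountable, contrary to Lemma~\ref{lem:F}(c). So there is a point $z\in C\cap\operatorname{bd}T$.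

\emph{The contradiction.} For $g\in\Lambda$ we have $f(z_g)\in f(G_g)\subseteq[0,1]\setminus U$ and $c\,m\,k_J(z_g)=c(e_{\gamma_J(g)})\in c(\overline J)$. The sets $[0,1]\setminus U$ and $c(\overline J)$ are closed, and both functions are continuous on $C$. So $f(z)\notin U$ and $c\,m\,k_J(z)\in c(\overline J)\subseteq U$. But $z\in\operatorname{bd}T\cap W_J$, where the two functions agree. This contradiction shows that $X\notin\mathcal I$ and proves Theorem~\ref{thm:main}. \qed

\section{Other weights and the class of images}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]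
(a) A space of countable weight is metrizable, so it belongs to $\mathcal R$ and is an image of itself. Let $\kappa\ge\aleph_1$. By Example~\ref{ex:A}, $A(\kappa)\in\mathcal R$, so $X\sqcup A(\kappa)\in\mathcal{RC}$ by Lemma~\ref{lem:sums}. The space $A(\kappa)$ has $\kappa$ isolated points and a base of cardinality $\kappa$, and $X$ has weight $\aleph_1\le\kappa$; so the sum has weight $\kappa$. It maps onto $X$ by sending $A(\kappa)$ to one point. If it were in $\mathcal I$, then $X$ would be in $\mathcal I$.

(b) We exhibit a sequence in $\mathcal I$ with limit outside $\mathcal I$. Let $\alpha\le\omega_1$ be least with $X_\alpha\notin\mathcal I$; it exists because $X_{\omega_1}=X\notin\mathcal I$. We have $X_0\in\mathcal I$, and $X_\beta\in\mathcal I$ implies $X_{\beta+1}=X_\beta\sqcup(Y_\beta\times\{\beta\})\in\mathcal I$ by Lemma~\ref{lem:sums}. So $\alpha$ is a limit ordinal, and $X_\alpha$ is the limit of the retractive sequence $\{X_\beta:\beta<\alpha\}$ of members of $\mathcal I$.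
\end{proof}

Both inclusions in $\mathcal R\subseteq\mathcal I\subseteq\mathcal{RC}$ are thus proper: the first is witnessed by $K/F$ (Remark~\ref{rem:Kstar}) and the second by $X$.

\begin{thebibliography}{1}

\bibitem{Kubis}
Wieslaw Kubis, \emph{Compact spaces generated by retractions}, arXiv:math/0511567 (2005).

\end{thebibliography}
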